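# Destroying all copies of $K_{i,j}$ with $k$ deletions in graphs of small weak closure

## 1. Copies of $K_{2,2}$ in a book of triangles

Let $B_3$ be the graph on $p,q,a_1,a_2,a_3$ in which $p\sim q$, each $a_s$ is adjacent to both $p$ and $q$, and the $a_s$ are pairwise non-adjacent: three triangles glued along the edge $pq$. How many vertices must we delete so that no $K_{2,2}$ is left, as a not necessarily induced subgraph?

First we find the copies. One side of a $K_{2,2}$ is a pair of vertices with two common neighbors. The pair $\{p,a_s\}$ has only the common neighbor $q$, and $\{q,a_s\}$ only $p$. The pair $\{a_s,a_t\}$ has exactly $p,q$, and $\{p,q\}$ has $a_1,a_2,a_3$. So the copies are $\{p,q\}$ against two of the $a$'s, three copies in all. A set $V'$ destroys all of them exactly if it contains $p$ or $q$, or at least two of the $a$'s. In terms of counting,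
$$|V'\cap\{p,q\}|\ge 1\qquad\text{or}\qquad |V'|\ge 2 .$$

Look at the second alternative. After deleting $a_1,a_2$ we are left with $p,q,a_3$. One side can still be filled, by $\{p,q\}$. The other side may be chosen from vertices equal or adjacent to both $p$ and $q$, and there are three of those, $p,q,a_3$. Each side alone has enough candidates, but two disjoint sides need four vertices and only three are left. Candidates that can serve on both sides are counted twice if one is careless; this is why a condition on the union appears.

Now take $r$ pages instead of three: $B_r$ has vertices $p,q,a_1,\dots,a_r$, and we ask for no $K_{2,r}$. The copy $\{p,q\}$ against all pages uses all $r+2$ vertices, so deleting any single vertex suffices. An algorithm that finds a forbidden copy and branches over which of its vertices to delete sees $r+2$ branches here, and $r$ is not bounded by anything. Yet the instance is easy: one counting condition says everything. When can such counting conditions be solved efficiently?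

## 2. Biclique-free vertex deletion and weak closure

**Problem (BFVD).** Input: an undirected graph $G=(V,E)$ and $i,j,k\in\mathbb N$ with $i\le j$. Question: is there $V'\subseteq V$ with $|V'|\le k$ such that $G-V'$ contains no $K_{i,j}$ as a (not necessarily induced) subgraph?

Here $i,j$ are part of the input and are not constants. For $i=1$, $j=r+1$ this is Bounded Degree Deletion. A problem is fixed-parameter tractable (FPT) for a parameter $\kappa$ if it is solvable in time $f(\kappa)\cdot n^{O(1)}$ for a computable $f$; throughout $n=|V|$. It is known that BFVD can be solved in time $2^{O(dk^2)}n^{O(1)}$, where $d$ is the degeneracy of $G$. The parameter here is smaller than degeneracy, in the sense that it is bounded whenever degeneracy is.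

**Definition (weak closure).** For a vertex $v$ of $G$ let
$$\mathrm{cl}_G(v)=\max_{w\in V(G)\setminus N[v]}|N(v)\cap N(w)|,\qquad \max\emptyset=0 .$$
$G$ is *weakly $\gamma$-closed* if every (nonempty) induced subgraph $G'$ contains a vertex $v$ with $\mathrm{cl}_{G'}(v)<\gamma$. The *weak closure* $\gamma(G)$ is the smallest such $\gamma$. Because of the convention, $\gamma\ge1$.

Some examples.

- In $K_n$ nobody has a non-neighbor, so all closure numbers are $0$ and $\gamma(K_n)=1$, while the degeneracy is $n-1$.
- In $B_r$, an induced subgraph containing $p$ or $q$ has a vertex adjacent to all others (closure $0$); any other induced subgraph has no edges. So $\gamma(B_r)=1$.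
- In $K_{s,s}$ with $s\ge2$, two vertices on the same side are non-adjacent with $s$ common neighbors, so every vertex has closure $s$, and induced subgraphs only have smaller closures. So $\gamma(K_{s,s})=s+1$; in particular $\gamma(C_4)=3$.
- If $G$ is $d$-degenerate, every induced subgraph has a vertex of degree at most $d$, whose closure is at most $d$. So $\gamma(G)\le d+1$.

**Computing $\gamma$.** If $G'$ is an induced subgraph containing $v$, then $\mathrm{cl}_{G'}(v)\le\mathrm{cl}_G(v)$: non-adjacency is preserved and common neighborhoods shrink. Repeatedly delete a vertex of minimum closure; let $v_1,\dots,v_n$ be the resulting order, and let $g$ be one plus the largest closure met at the moment of deletion. Each remaining graph is an induced subgraph, so $g\le\gamma$. Conversely, for an induced subgraph $G'$ let $v_a$ be its first vertex in the order; then $\mathrm{cl}_{G'}(v_a)\le \mathrm{cl}_{G[\{v_a,\dots,v_n\}]}(v_a)<g$. So $g=\gamma$, and in polynomial time we obtain $\gamma$ and an order with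
$$\mathrm{cl}_{G[\{v_a,\dots,v_n\}]}(v_a)<\gamma\quad\text{for all }a. $$

Is BFVD FPT for $\gamma+k$? The question comes from Lito Goldmann, Leon Kellerhals, and Tomohiro Koana, "Structural Parameterizations of the Biclique-Free Vertex Deletion Problem", arXiv:2308.00501 (2023). The answer is yes, and neither parameter can be dropped under standard assumptions.

**Theorem A.** BFVD can be solved deterministically in time $2^{O(\gamma^2k^3\log(k+1))}\cdot n^{O(1)}$ for $k\ge1$, where $\gamma=\gamma(G)$; for $k=0$ in time $2^{O(\gamma)}n^{O(1)}$.

**Theorem B (stronger version).** Given $G$, pairs $(i_1,j_1),\dots,(i_\ell,j_\ell)$, weights $\omega:V\to\mathbb Q_{\ge0}$, a set $F\subseteq V$ of undeletable vertices, and $k$, one can find in time $f(\gamma,k,\ell)\cdot n^{O(1)}$ (times a polynomial in the encoding length of $\omega$) a minimum-weight set $V'\subseteq V\setminus F$ with $|V'|\le k$ such that $G-V'$ contains none of the $K_{i_h,j_h}$, or report that none exists.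

**Proposition C.** BFVD is NP-hard for $\gamma\le4$ (already with $i=j=1$), and W[2]-hard for parameter $k$ alone (already with $i=1$).

The obvious algorithm is to find a copy of $K_{i,j}$ and branch over its $i+j$ vertices. In a $d$-degenerate graph that contains a $K_{i,j}$, at least $i\le d$, since $K_{i,j}$ has minimum degree $i$. With weak closure even that is lost: $K_n$ with $i=\lfloor n/2\rfloor$, $j=\lceil n/2\rceil$ has $\gamma=1$ and both sides are unbounded. So branching stops at its first step, and we turn to the counting conditions of Section 1.

**Notation.** We write $a\sim b$ for adjacent, $a\approx b$ for *equal or adjacent*, and $a\not\sim b$ for *distinct and non-adjacent*. So exactly one of $a\approx b$ and $a\not\sim b$ holds.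

## 3. Reflexive maximal pairs and three thresholds

**Definition (maximal pair).** A *pair* is $(X,Y)$ with $X,Y\subseteq V$ and $x\approx y$ for all $x\in X$, $y\in Y$. It is *maximal* if $X=\{v:v\approx y\ \forall y\in Y\}$ and $Y=\{v:v\approx x\ \forall x\in X\}$.

The sides may overlap: this is the bookkeeping that Section 1 asked for. By definition a maximal pair satisfies
$$v\notin X\ \Rightarrow\ \exists u\in Y:\ u\not\sim v,\qquad\quad v\notin Y\ \Rightarrow\ \exists u\in X:\ u\not\sim v. \tag{1}$$
Put $P=X\cap Y$. Every $p\in P$ satisfies $p\approx z$ for all $z\in X\cup Y$, since $p$ can be read as a member of either side. If $(X,Y)$ is maximal, so is $(Y,X)$.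

*Every pair extends to a maximal one.* Let $Y'=\{v:v\approx x\ \forall x\in X\}\supseteq Y$ and $X'=\{v:v\approx y\ \forall y\in Y'\}\supseteq X$. Then $(X',Y')$ is a pair, so $Y'\subseteq\{v:v\approx x\ \forall x\in X'\}$; and this set is contained in $Y'$ because $X\subseteq X'$. So $(X',Y')$ is maximal.

**Example.** In $B_3$ the maximal pairs are $(\{p,q\},V)$, $(V,\{p,q\})$, and $(\Delta_s,\Delta_s)$ with $\Delta_s=\{a_s,p,q\}$. To check this, note that the second side consists of all $v$ with $v\approx x$ for all $x$ in the first. The sets that occur in this way are intersections of closed neighborhoods: $N[p]=N[q]=V$, $N[a_s]=\Delta_s$, and $\Delta_s\cap\Delta_t=\{p,q\}$. In $K_n$ the only maximal pair is $(V,V)$.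

**Lemma 1.** Let $i,j\ge0$ (no order assumed). $G-V'$ contains no $K_{i,j}$ if and only if for every maximal pair $(X,Y)$ at least one of the following holds:
$$|V'\cap X|\ge t_X:=|X|-i+1,\quad |V'\cap Y|\ge t_Y:=|Y|-j+1,\quad |V'\cap(X\cup Y)|\ge t_U:=|X\cup Y|-i-j+1. \tag{2}$$

*Proof.* **Step 1: copies live in maximal pairs.** This step replaces "$G-V'$ contains $K_{i,j}$" by a statement about one pair at a time. We claim that $G-V'$ contains $K_{i,j}$ iff for some maximal pair $(X,Y)$ there are disjoint $I\subseteq X\setminus V'$, $J\subseteq Y\setminus V'$ with $|I|=i$, $|J|=j$. If such $I,J$ exist, then $x\approx y$ with $x\ne y$ gives $x\sim y$ for $x\in I$, $y\in J$, so they form a $K_{i,j}$. Conversely the two sides of a copy form a pair $(I,J)$, which extends to a maximal pair.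

**Step 2: when do disjoint sides exist?** This step turns the choice of $I,J$ into counting. Put $X'=X\setminus V'$ and $Y'=Y\setminus V'$. Such $I,J$ exist iff $|X'|\ge i$, $|Y'|\ge j$ and $|X'\cup Y'|\ge i+j$. Necessity is clear. For sufficiency let $a=|X'\setminus Y'|$. If $a\ge i$, take $I\subseteq X'\setminus Y'$ and any $J\subseteq Y'$. If $a<i$, take for $I$ all of $X'\setminus Y'$ and $i-a$ elements of $X'\cap Y'$, which has $|X'|-a\ge i-a$ elements. Then $Y'\setminus I$ has $|Y'|-(i-a)=|X'\cup Y'|-i\ge j$ elements, enough for $J$.

**Step 3: negate.** $|X'|\le i-1$ says $|V'\cap X|\ge|X|-i+1$, and similarly for the other two. $\blacksquare$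

For $B_3$ and $i=j=2$, the pair $(\{p,q\},V)$ has $t_X=1$, $t_Y=4$, $t_U=2$, which is exactly the condition found by hand; $(V,\{p,q\})$ gives the same condition, and $(\Delta_s,\Delta_s)$ has $t_U=0$, so it is always satisfied.

**Lemma 2.** $G$ has at most $1+2^{\gamma+1}n^2$ maximal pairs, and they can be enumerated in time $2^{O(\gamma)}n^{O(1)}$.

*Proof.* We build the graph by adding $v_n,\dots,v_1$ and count how many new pairs each vertex creates. Let $H$ be an induced subgraph, $v\in V(H)$ with $\mathrm{cl}_H(v)<\gamma$, let $(X,Y)$ be a maximal pair of $H$, and put $X_0=X\setminus\{v\}$, $Y_0=Y\setminus\{v\}$. All neighborhoods are in $H$.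

**Case (a): old pairs.** Suppose $(X_0,Y_0)$ is maximal in $H-v$. Then it determines $(X,Y)$: $v\in X$ iff $v\approx y$ for all $y\in Y$ iff $Y_0\subseteq N(v)$, and likewise $v\in Y$ iff $X_0\subseteq N(v)$. So the number of pairs of this kind is at most the number of maximal pairs of $H-v$.

**Case (b): new pairs.** Suppose $(X_0,Y_0)$ is not maximal in $H-v$. We show that one side, minus $v$, is small. Up to exchanging the sides, there is $w\ne v$ with $w\notin X$ and $w\approx y$ for all $y\in Y_0$. Since $w\notin X$, by (1) some $u\in Y$ has $u\not\sim w$; it is not in $Y_0$, so $u=v$. Thus $v\in Y$ and $w\not\sim v$.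

- If $v\in X$, then $Y\subseteq N[v]$, so $w\notin Y$. Hence every $y\in Y_0$ is different from $w$ and from $v$, and $Y_0\subseteq N(v)\cap N(w)$.
- If $v\notin X$, there is $u\in Y$ with $u\not\sim v$. Since $u,v\in Y$, we have $X\subseteq N[v]\cap N[u]$. Here $v\notin X$, and $u\notin X$ because $u\notin N[v]$. So $X\subseteq N(v)\cap N(u)$.

In both cases one of the sides, minus $v$, is a subset of $N(v)\cap N(w')$ for some $w'\not\sim v$, a set of at most $\gamma-1$ vertices. The other side is determined by maximality. Counting which side it is, whether it contains $v$, the vertex $w'$, and the subset, we get at most $2\cdot2\cdot n\cdot2^{\gamma-1}=2^{\gamma+1}n$ pairs.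

**Conclusion.** The empty graph has one maximal pair, $(\emptyset,\emptyset)$. Adding $v_n,\dots,v_1$, with $H=G[\{v_a,\dots,v_n\}]$ and $v=v_a$, gives the bound. For the enumeration, at each step generate the candidates of cases (a) and (b) and keep those that are maximal. $\blacksquare$

**Definition (constraint).** From now on a *constraint* is a maximal pair $T=(X_T,Y_T)$ with $t_X,t_Y,t_U\ge1$, together with the condition (2). Pairs with some threshold at most $0$ are always satisfied. $\mathcal C$ is the set of constraints.

So BFVD asks for a set of at most $k$ vertices satisfying all of $\mathcal C$. Relative to a family of $b$ constraints, a vertex has at most $4^b$ types (is it in $X_T$? in $Y_T$?), and vertices of the same type are interchangeable. So $b$ constraints can be solved by keeping $k$ vertices of each type and trying all $(4^bk+1)^k$ choices. But $|\mathcal C|$ is not bounded in $\gamma$ and $k$: for $n/2$ disjoint edges and $i=j=1$ we have $\gamma=1$, and each edge $ab$ gives a constraint $(\{a,b\},\{a,b\})$ with $t_X=t_Y=2$, $t_U=1$. We therefore want a Helly-type statement: *if $\mathcal C$ has no solution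 of size at most $k$, then some subfamily of size bounded in $\gamma$ and $k$ has none.*

## 4. Bad sets, co-matchings, and bounded VC-dimension

**Definition (bad set).** A nonempty $H\subseteq V$ is *bad* if every $v\in H$ has a *partner* $w\in H$ with $w\not\sim v$ and $|N(v)\cap N(w)\cap H|\ge\gamma$.

In a bad set every vertex of $G[H]$ has closure at least $\gamma$, so **a weakly $\gamma$-closed graph has no bad set.** For example, for $\gamma=2$ the vertex set of a $C_4$ is bad: opposite vertices are partners. From here on $G$ is weakly $\gamma$-closed, and every structural proof ends by exhibiting a bad set. Partnership is symmetric, so each pair we exhibit serves both of its vertices.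

**Lemma 3.** For a maximal pair, $\min(|X\setminus Y|,|Y\setminus X|)<\gamma$.

*Proof.* Let $A=X\setminus Y$ and $B=Y\setminus X$, and suppose both have at least $\gamma$ elements. For $v\in A$, (1) gives $u\in X$ with $u\not\sim v$. Elements of $P$ are $\approx$ to everything in $X\cup Y$, so $u\notin P$ and $u\in A$. Every $b\in B$ is $\approx u$ and $\approx v$ and differs from both, so $B\subseteq N(u)\cap N(v)$, and $u$ is a partner of $v$. By symmetry the vertices of $B$ have partners. So $A\cup B$ is bad. $\blacksquare$

Now try the Helly statement for $k=1$. Take a minimal unsolvable family of constraints, and suppose for simplicity that all of them have $t_X=1$ and $t_Y,t_U\ge2$. Index the family by $1,\dots,q$ with $q\ge 2$. By minimality, for each $x$ there is $\{d_x\}$ satisfying all constraints but the $x$-th. (It is nonempty since it satisfies some constraint.) So $d_x\in X_y$ for $y\ne x$ and $d_x\notin X_x$. By (1) pick $r_x\in Y_x$ with $r_x\not\sim d_x$. Then $d_x\approx r_y$ for all $y\neq x$. This pattern is bounded: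

**Lemma 4 (co-matchings).** If $d_1,\dots,d_q,r_1,\dots,r_q$ satisfy $d_x\not\sim r_x$ for all $x$ and $d_x\approx r_y$ for all $x\ne y$, then $q\le\gamma+1$.

*Proof.* The $d_x$ are distinct: $d_x=d_y$ with $x\ne y$ would give $d_x=d_y\approx r_x$. Likewise the $r_x$ are distinct. Suppose $q\ge\gamma+2$; we show that $H=\{d_x\}\cup\{r_x\}$ is bad. Take $d_x$.

- Suppose $d_x\not\sim d_y$ for some $y$. For $z\ne x,y$ we have $r_z\approx d_x$ and $r_z\approx d_y$; and $r_z=d_x$ would give $d_x\approx d_y$, as would $r_z=d_y$. So all these $r_z$ are common neighbors of $d_x$ and $d_y$, at least $q-2\ge\gamma$ of them.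
- Otherwise $d_x\sim d_z$ for all $z\ne x$. For these $z$ we have $d_z\approx r_x$, and $d_z\ne r_x$ because $d_z\sim d_x$ while $r_x\not\sim d_x$. So $d_x\not\sim r_x$ have the $q-1\ge\gamma$ common neighbors $d_z$.

The hypothesis is symmetric in $d$ and $r$, so each $r_x$ has a partner too. $\blacksquare$

The bound can be attained: in $K_{q,q}$ minus a perfect matching with $q\ge3$, two vertices on the same side have $q-2$ common neighbors, and non-adjacent vertices on opposite sides have none. So all closures are $q-2$ and $\gamma=q-1$.

Recall that a set system on a ground set *shatters* a set $S$ if every subset of $S$ is the trace on $S$ of a member, and the VC-dimension is the largest size of a shattered set. The Sauer–Shelah lemma says that a system of VC-dimension at most $D$ has at most $\sum_{a\le D}\binom sa\le(s+1)^D$ traces on any $s$ ground elements.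

**Corollary 5.** For a set $\mathcal C$ of maximal pairs, the systems $\{\{T\in\mathcal C:v\in X_T\}:v\in V\}$ and $\{\{T\in\mathcal C:v\in Y_T\}:v\in V\}$ have VC-dimension at most $\gamma+1$.

*Proof.* Let $T_1,\dots,T_q$ be shattered by the first system. Choose $d_x$ with $d_x\in X_{T_y}$ for all $y\ne x$ and $d_x\notin X_{T_x}$, and by (1) choose $r_x\in Y_{T_x}$ with $r_x\not\sim d_x$. Then $d_x\approx r_y$ for $x\ne y$, and Lemma 4 applies. The second system is symmetric. $\blacksquare$

For $k\ge2$ the co-matching argument breaks at one precise place. A set $D_x$ satisfying all constraints but the $x$-th may satisfy the constraints $y>x$ through one vertex $d_x$ and those with $y<x$ through another vertex $e_x$. Then we only know $d_x\not\sim r_x$ and $d_x\approx r_y$ for $x<y$, and this *one-sided* pattern can be arbitrarily long: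

**Example (one-sided patterns are harmless).** Let $d_1,\dots,d_q$ be independent, $r_1,\dots,r_q$ a clique, and $d_x\sim r_y$ iff $x<y$. In an induced subgraph let $x$ be the largest index present. If $d_x$ is present it is isolated, with closure $0$. Otherwise $r_x$ is present, all other indices are smaller, and $r_x$ is adjacent to everything. So $\gamma=1$ for every $q$.

Why is there no bad set here? The natural partner of $d_x$ is $r_x$, with common neighbors $r_z$ for $z>x$; these come from above only, and they run out as $x$ approaches $q$. In our situation there is a second pattern, with $e_x$, running the other way. The hope is that it supplies the common neighbors from below. That is the core lemma.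

## 5. Two opposite half-graphs

**Lemma 6 (core lemma).** Let $n_0=6\gamma+12$. There are no vertices $d_x,e_x,r_x,s_x$ $(1\le x\le n_0)$ with:

- (H1) for all roles $a,b\in\{d,e,r,s\}$: $a_x\ne b_y$ whenever $x\ne y$; and for each ordered pair $(a,b)$ of roles, either $a_x\sim b_y$ for all $x<y$, or $a_x\not\sim b_y$ for all $x<y$;
- (H2) $d_x\not\sim r_x$ and $e_x\not\sim s_x$ for all $x$;
- (H3) $d_x\sim r_y$ and $d_x\sim s_y$ for all $x<y$;
- (H4) $e_x\sim r_y$ and $e_x\sim s_y$ for all $x>y$.

Vertices with the same index and different roles may coincide. The pair $(a,a)$ in (H1) says that $D=\{d_x\}$ is a clique or an independent set, of size $n_0$; the same holds for $E,R,S$.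

*Proof.* Suppose such vertices exist.

**The mirror.** This symmetry halves the work: replace index $x$ by $n_0+1-x$ and swap $d\leftrightarrow e$, $r\leftrightarrow s$. (H2) is preserved, (H3) and (H4) are exchanged, and (H1) for $(a,b)$ becomes (H1) for the swapped roles in the opposite order. So whatever we prove also holds in mirrored form.

**Step 0: fix the remaining direction of $d$–$r$ and $e$–$s$.** We claim $d_x\not\sim r_y$ for $x>y$, and $e_x\not\sim s_y$ for $x<y$. If the first fails, then by (H1) for $(r,d)$ we have $d_x\sim r_y$ for all $x>y$. With (H3) and (H2) this is a co-matching of size $n_0>\gamma+1$, contrary to Lemma 4. The second is the mirror.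

**Step 1: exactly one of $D,R$ is a clique, and exactly one of $E,S$ is.** This step cuts the number of cases.

If $D$ and $R$ are both cliques, then $d_x\not\sim r_x$ have the common neighbors $\{d_z:z<x\}\cup\{r_z:z>x\}$: use the cliques and (H3), $d_z\sim r_x$ for $z<x$ and $d_x\sim r_z$ for $z>x$. By (H1) these are $n_0-1\ge\gamma$ distinct vertices. So $D\cup R$ is bad. If both are independent, let $m=n_0/2$ and $H=\{d_x:x\le m\}\cup\{r_y:y>m\}$. By (H3) these two independent sets are completely joined, so any two vertices of the same set are non-adjacent with $m\ge\gamma$ common neighbors in $H$, and $H$ is bad. The statement about $E,S$ is the mirror.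

**Step 2: $R$ and $S$ are cliques, so $D$ and $E$ are independent.** This step leaves only one shape.

Suppose $R$ is independent; by Step 1, $D$ is a clique. If $E$ were independent, then with $m=n_0/2$ the independent sets $\{r_y:y\le m\}$ and $\{e_x:x>m\}$ would be completely joined by (H4), and their union would be bad as in Step 1. So $E$ is a clique, and by Step 1, $S$ is independent.

Next we show $d_x\sim e_z$ for $x<z$. Otherwise, by (H1), $d_x\not\sim e_z$ for all $x<z$. Let $m=n_0/3$ and
$$H=\{d_x:x\le m\}\cup\{r_y:m<y\le2m\}\cup\{e_z:z>2m\}.$$
Any $d_x,e_z$ in $H$ are non-adjacent with the $m$ common neighbors $r_y$, by (H3) and (H4). Any two $r_y,r_{y'}$ in $H$ are non-adjacent with the $m$ common neighbors $d_x$. Since $m=2\gamma+4\ge\gamma$, $H$ is bad, a contradiction.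

Now all common neighbors we want are available:

- $d_x\not\sim r_x$ have common neighbors $\{d_z:z<x\}$ ($D$ is a clique; (H3)) and $\{e_z:z>x\}$ (just shown; (H4)).
- $e_x\not\sim s_x$ have common neighbors $\{e_z:z>x\}$ ($E$ is a clique; (H4)) and $\{d_z:z<x\}$ (just shown; (H3)).

Each time these are $n_0-1$ distinct vertices. So $D\cup R\cup E\cup S$ is bad, a contradiction. Hence $R$ is a clique, and by the mirror so is $S$. By Step 1, $D$ and $E$ are independent.

**Step 3: $e_x\sim r_y$ also for $x<y$, and $d_x\sim s_y$ also for $x>y$.** This step makes the cross relations complete, which Step 4 needs.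

Suppose the first fails; by (H1), $e_x\not\sim r_y$ for all $x<y$. Let $m=n_0/2$ and
$$H=\{d_x:x\le m+1\}\cup R\cup\{e_x:m+1\le x\le n_0-1\}.$$
For $x\le m+1$, the vertices $d_x\not\sim r_x$ have the common neighbors $\{r_z:z>x\}$ ($R$ is a clique; (H3)), at least $m-1\ge\gamma$ of them. For $y\ge m+2$, the vertex $e_{y-1}$ is in $H$ and $r_y\not\sim e_{y-1}$; their common neighbors include $\{r_z:z<y-1\}$ ($R$ is a clique; (H4)), which has $y-2\ge m$ elements. The first kind of pair covers all $d_x$ in $H$ and $r_1,\dots,r_{m+1}$; the second covers $r_{m+2},\dots,r_{n_0}$ and all $e_x$ in $H$. So $H$ is bad, a contradiction. The statement $d_x\sim s_y$ for $x>y$ is the mirror.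

**Step 4: the relation between $S$ and $R$ leads to a contradiction.** We now have $e_x\sim r_y$ and $d_x\sim s_y$ for all $x\ne y$. By (H1) for $(s,r)$ there are two cases.

*If $s_z\sim r_x$ for all $z<x$:* the vertices $d_x\not\sim r_x$ have common neighbors $\{r_z:z>x\}$ ($R$ is a clique; (H3)) and $\{s_z:z<x\}$ (the case assumption; Step 3). The vertices $e_x\not\sim s_x$ have common neighbors $\{s_z:z<x\}$ ($S$ is a clique; (H4)) and $\{r_z:z>x\}$ (Step 3; the case assumption in the form $s_x\sim r_z$). Each time these are $n_0-1$ distinct vertices, so $D\cup R\cup E\cup S$ is bad.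

*If $s_z\not\sim r_x$ for all $z<x$:* let $m=n_0/2$ and $H=\{d_y:y\le m\}\cup\{s_z:z\le m\}\cup\{r_x:x>m\}$. Any $s_z,r_x$ in $H$ are non-adjacent with the common neighbors $\{d_y:y\le m,\ y\ne z\}$ (Step 3; (H3)), at least $m-1\ge\gamma$. Any two $d_y,d_{y'}$ in $H$ are non-adjacent with the $m$ common neighbors $\{r_x:x>m\}$. So $H$ is bad.

Both cases are impossible. $\blacksquare$

## 6. A Helly theorem for threshold constraints

Let $k\ge1$ and $\Omega=\{V'\subseteq V:|V'|\le k\}$. For $\Omega'\subseteq\Omega$, a subfamily of $\mathcal C$ is *infeasible over $\Omega'$* if no $V'\in\Omega'$ satisfies all its constraints. Put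
$$c=144\cdot3^{16}k^2,\qquad \Lambda=(k+1)^3c^{\,c(n_0+2)},\qquad \log\Lambda=O(\gamma k^2\log(k+1)).$$

**Theorem 7.** If $\mathcal C$ is infeasible over $\Omega'\subseteq\Omega$, then some subfamily of at most $\Lambda$ constraints is infeasible over $\Omega'$.

The freedom to choose $\Omega'$ costs nothing in the proof and is what the algorithm will use. We need Ramsey's theorem in this form: *if the pairs of a set of at least $c^{cp}$ elements are colored with $c\ge2$ colors, there is a monochromatic set of size $p$.* To see this, put $t=cp$. Pick an element, keep the others joined to it in its most frequent color, and repeat. If at least $c^b$ elements are present, at least $(c^b-1)/c>c^{b-1}-1$, hence at least $c^{b-1}$, survive. So we can pick $t$ elements $v_1,\dots,v_t$ such that the color of $\{v_a,v_b\}$, $a<b$, depends only on $a$. Some color belongs to $p$ of these $a$.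

*Proof of Theorem 7.*

**Step 1: almost-solutions.** The purpose is to set up many constraints that look alike. Take an inclusion-minimal infeasible subfamily and suppose it has more than $\Lambda$ members. By minimality, for each member $T$ there is $D_T\in\Omega'$ violating $T$ and satisfying all other members. Classify the members by $(\min(t_X,k+1),\min(t_Y,k+1),\min(t_U,k+1))$. There are at most $(k+1)^3$ classes, so one has more than $c^{c(n_0+2)}$ members. Index them $1,2,\dots$, write $X_x,Y_x$, $U_x=X_x\cup Y_x$, $P_x=X_x\cap Y_x$, $D_x$, and write $t_\alpha(x)$ for the thresholds. Each $D_x$ is nonempty, since it satisfies another constraint and thresholds are at least $1$. List $D_x$ as $d_x^1,\dots,d_x^k$, with repetitions allowed.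

For $\sigma\in\{X,Y\}$ let $\bar\sigma$ be the other symbol. If $d_x^l\notin\sigma_x$, use (1) to fix a witness $\rho(x,l,\sigma)\in\bar\sigma_x$ with $\rho(x,l,\sigma)\not\sim d_x^l$. If $d_x^l\in\sigma_x$, put $\rho(x,l,\sigma)=d_x^l$; this is only a placeholder.

**Step 2: what two indices see of each other.** Let $x<y$. We record a vertex of $D_x$ that is in a set of $y$ but not in the corresponding set of $x$, and vice versa.

$D_x$ satisfies constraint $y$ through some $\alpha\in\{X,Y,U\}$: $|D_x\cap\alpha_y|\ge t_\alpha(y)$. So $t_\alpha(y)\le k$, and as $x,y$ are in the same class, $t_\alpha(x)=t_\alpha(y)$. Since $D_x$ violates $x$, we have $|D_x\cap\alpha_x|<t_\alpha(x)=t_\alpha(y)\le|D_x\cap\alpha_y|$. So some $d_x^l\in\alpha_y\setminus\alpha_x$. Fix such $(\alpha,l)$. In the same way fix $(\beta,l')$ such that $D_y$ satisfies constraint $x$ through $\beta$ and $d_y^{l'}\in\beta_x\setminus\beta_y$; here $t_\beta(x)=t_\beta(y)\le k$.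

Membership in $U$ is refined to membership in $X$ or $Y$. Let $A=\{\alpha\}$ if $\alpha\ne U$, and $A=\{\sigma\in\{X,Y\}:d_x^l\in\sigma_y\}\neq\emptyset$ if $\alpha=U$. Let $B=\{\beta\}$ if $\beta\ne U$, and $B=\{\tau\in\{X,Y\}:d_y^{l'}\in\tau_x\}\ne\emptyset$ if $\beta=U$. A vertex outside $U_x$ is outside both $X_x$ and $Y_x$, so in all cases
$$d_x^l\in\sigma_y\setminus\sigma_x\ \ (\sigma\in A),\qquad d_y^{l'}\in\tau_x\setminus\tau_y\ \ (\tau\in B).$$
Choose $\sigma\in A$, $\tau\in B$ with $\sigma=\tau$ if $A\cap B\ne\emptyset$, and arbitrarily otherwise. Hence
$$\sigma\ne\tau\ \Rightarrow\ A=\{\sigma\}\text{ and }B=\{\tau\}. \tag{3}$$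

**Step 3: coloring and Ramsey.** The purpose is to make all these choices uniform. For $x<y$ let $\varphi$ be the truth value of $d_x^l\in P_y$, and $\psi$ that of $d_y^{l'}\in P_x$. For $z\in\{x,y\}$ put
$$d_z=d_z^l,\quad e_z=d_z^{l'},\quad r_z=\rho(z,l,\sigma),\quad s_z=\rho(z,l',\tau),$$
and for each of the $16$ ordered pairs $(a,b)$ of roles record which of $a_x=b_y$, $a_x\sim b_y$, $a_x\not\sim b_y$ holds. The color of $\{x,y\}$ is $(\alpha,l,\sigma,\beta,l',\tau,\varphi,\psi,\text{relations})$. There are at most $(3\cdot k\cdot2)^2\cdot4\cdot3^{16}=c$ colors. So there is a monochromatic index set of size $n_0+2$. Since $l,l',\sigma,\tau$ are constant on it, $d_z,e_z,r_z,s_z$ are well defined for each of its indices. Delete its first and last element and renumber the rest $1,\dots,n_0$. Each remaining index had a larger and a smaller index in the set, so for all $x,y\in\{1,\dots,n_0\}$: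
$$d_x\in\sigma_y\ (x<y),\qquad d_x\notin\sigma_x,\qquad r_x\in\bar\sigma_x,\qquad r_x\not\sim d_x; \tag{4}$$
$$e_x\in\tau_y\ (x>y),\qquad e_x\notin\tau_x,\qquad s_x\in\bar\tau_x,\qquad s_x\not\sim e_x. \tag{5}$$

**Step 4: (H1), (H2) and half of (H3), (H4).** By homogeneity, (H1) follows once we exclude, for each $(a,b)$, that $a_x=b_y$ for all $x<y$. First let $a=b$, and let $x<y$.

- $d_x=d_y$ is impossible since $d_x\in\sigma_y$ and $d_y\notin\sigma_y$.
- $e_x=e_y$ is impossible since $e_y\in\tau_x$ and $e_x\notin\tau_x$.
- If $r_x=r_y$, then $d_x\in\sigma_y$, $r_y\in\bar\sigma_y$ give $d_x\approx r_y=r_x$, contrary to $r_x\not\sim d_x$.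
- If $s_x=s_y$, then $e_y\in\tau_x$, $s_x\in\bar\tau_x$ give $e_y\approx s_x=s_y$, contrary to $s_y\not\sim e_y$.

So every role is injective. For $a\ne b$, equality for all $x<y$ would give $a_1=b_2=b_3$, contrary to injectivity. This proves (H1); note that it makes $\approx$ into $\sim$ between different indices. (H2) is in (4) and (5). Also
$$d_x\sim r_y\ \text{ for }x<y,\qquad e_x\sim s_y\ \text{ for }x>y, \tag{6}$$
because $d_x\in\sigma_y$, $r_y\in\bar\sigma_y$, and $e_x\in\tau_y$, $s_y\in\bar\tau_y$.

**Step 5: the case $\sigma=\tau$.** Here Lemma 6 applies at once. For $x<y$, $d_x\in\sigma_y$ and $s_y\in\bar\tau_y=\bar\sigma_y$, so $d_x\sim s_y$. For $x>y$, $e_x\in\tau_y=\sigma_y$ and $r_y\in\bar\sigma_y$, so $e_x\sim r_y$. With (6) we have (H3) and (H4), contrary to Lemma 6.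

**Step 6: the case $\sigma\ne\tau$, normalized.** We collect what we know and use symmetry. Swapping the names $X,Y$ (and $i,j$; $i\le j$ is never used), let $\sigma=X$ and $\tau=Y$. Then (4) and (5) read
$$d_x\in X_y\ (x<y),\quad d_x\notin X_x,\quad r_x\in Y_x,\qquad\qquad e_x\in Y_y\ (x>y),\quad e_x\notin Y_x,\quad s_x\in X_x,$$
and by (3), $A=\{X\}$, $B=\{Y\}$ for all pairs of indices. We claim:
$$\text{if }\varphi\text{ is true, then }|X_x|\text{ is the same for all }x;\qquad \text{if }\psi\text{ is true, then }|Y_x|\text{ is the same for all }x. \tag{7}$$
Suppose $\psi$ is true, so $e_y\in P_x$ for $x<y$. If $\beta=U$, then $B=\{X,Y\}$ by definition of $B$, which is false. So $\beta\neq U$ and $\{\beta\}=B=\{Y\}$. By Step 2, $t_Y(x)=t_Y(y)$ for all $x<y$, and $|Y_x|=t_Y(x)+j-1$ is constant. The statement about $\varphi$ is proved in the same way, with $\alpha$, $A$, $X$, $i$.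

If both flags are false, then for $x=\gamma+1$ we have $\{d_y:y<x\}\subseteq X_x\setminus Y_x$ and $\{e_z:z>x\}\subseteq Y_x\setminus X_x$. These have $\gamma$ and $n_0-\gamma-1\ge\gamma$ elements, contrary to Lemma 3. So a flag is true. Replacing index $x$ by $n_0+1-x$ and swapping $d\leftrightarrow e$, $r\leftrightarrow s$, $X\leftrightarrow Y$, $i\leftrightarrow j$, $\varphi\leftrightarrow\psi$ preserves (H1), (H2), (6), (7) and the displayed memberships. So we may assume that $\psi$ is true:
$$e_z\in P_x\ \text{ for } z>x,\qquad\text{and } |Y_x| \text{ is constant}.$$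

**Step 7: consequences of $\psi$.** These prepare the final bad set. For $z>x$, the vertex $e_z\in P_x$ is $\approx$ to $r_x\in Y_x$ and $s_x\in X_x$, hence adjacent to both. So (H4) holds. If $d_x\sim s_y$ for all $x<y$, then with (6) also (H3) holds, contrary to Lemma 6. So by (H1)
$$d_y\not\sim s_x\quad\text{for all }y<x. \tag{8}$$
If $e_z\sim s_x$ for all $z<x$, then with (6) and (H2) the $e$'s and $s$'s form a co-matching of size $n_0>\gamma+1$, contrary to Lemma 4. So by (H1) $e_z\not\sim s_x$ for all $z<x$, and as $s_x\in X_x$,
$$e_z\notin Y_x\quad\text{for all }z<x. \tag{9}$$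

**Step 8: the final bad set.** So the sets $Y_x$ keep losing elements $e_z$ while their size stays constant; hence they must gain as many, and we play the losses against the gains. Let $m=\gamma+2$, $x'=m+1$, $x=2m+2\le n_0$, and
$$W=\{d_y:y\le m\}\subseteq X_x\cap X_{x'},\qquad Q=Y_x\setminus Y_{x'},\qquad Q'=Y_{x'}\setminus Y_x .$$
For $x'<z<x$ we have $e_z\in P_{x'}\subseteq Y_{x'}$ and, by (9), $e_z\notin Y_x$. So $Q'$ contains these $m$ vertices, and $|Q|=|Q'|\ge m$ because $|Y_x|=|Y_{x'}|$. By (1), each $f\in Q$ (not in $Y_{x'}$) has some $g_f\in X_{x'}$ with $g_f\not\sim f$, and each $f'\in Q'$ (not in $Y_x$) has some $g_{f'}\in X_x$ with $g_{f'}\not\sim f'$. Let $H$ consist of $W$, $s_x$, $Q$, $Q'$, all $g_f$ with $f\in Q$ adjacent to all of $Q'$, and all $g_{f'}$ with $f'\in Q'$ adjacent to all of $Q$. We check that $H$ is bad.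

- *$d_y$ ($y\le m$) and $s_x$.* By (8), $d_y\not\sim s_x$. Both are in $X_x$ and $Q\subseteq Y_x$, so $Q\setminus\{d_y,s_x\}$ consists of common neighbors, at least $m-2=\gamma$.
- *$f\in Q$ and $f'\in Q'$ with $f\not\sim f'$.* Since $f\in Y_x$, $f'\in Y_{x'}$ and $W\subseteq X_x\cap X_{x'}$, the set $W\setminus\{f,f'\}$ consists of common neighbors, at least $m-2=\gamma$.
- *$f\in Q$ adjacent to all of $Q'$, and $g_f$.* We have $f\not\sim g_f$. As $g_f\in X_{x'}$ and $Q'\subseteq Y_{x'}$, the set $Q'\setminus\{g_f\}$ consists of common neighbors, at least $m-1\ge\gamma$.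
- *$f'\in Q'$ adjacent to all of $Q$, and $g_{f'}$.* We have $f'\not\sim g_{f'}$. As $g_{f'}\in X_x$ and $Q\subseteq Y_x$, the set $Q\setminus\{g_{f'}\}$ consists of common neighbors, at least $m-1$.

$Q$ and $Q'$ are disjoint, so a vertex of $Q$ is either adjacent to all of $Q'$ or has some $f'\in Q'$ with $f\not\sim f'$; similarly for $Q'$. So every vertex of $H$ has a partner, and $H$ is bad. This contradiction proves the theorem. $\blacksquare$

## 7. Multiplicative weights with a sparsified vertex set

With Theorem 7 one could test every subfamily of at most $\Lambda$ constraints by the type argument of Section 3. But there are about $|\mathcal C|^\Lambda$ of them, and $|\mathcal C|$ can be as large as $n/2$ already for $\gamma=1$ (disjoint edges). That gives $n^{O(\Lambda)}$ for fixed $\gamma$: the parameter sits in the exponent of $n$. We have to find the important constraints without enumerating subfamilies.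

The plan is to keep weights on the constraints, look for a set $V'$ violating only a small fraction of the weight, and double the weights of the violated ones. Two points need care. First, the search for $V'$ must be restricted to few vertices; bounded VC-dimension allows this. Second, the doubling must hit a *fixed* small family in each round. For a solvable instance there is no infeasible subfamily, so we manufacture one: order all candidate sets, let $D^*$ be the first solution, and apply Theorem 7 to the candidates *before* $D^*$.

**The algorithm (for Theorem A).** Compute $\gamma$ and $\mathcal C$ by Section 2 and Lemma 2, and let $M=|\mathcal C|\le1+2^{\gamma+1}n^2$. If $k=0$ or $\mathcal C=\emptyset$, check directly whether $V'=\emptyset$ satisfies all constraints; this takes time $2^{O(\gamma)}n^{O(1)}$. Now let $k,M\ge1$. Identify $V=\{1,\dots,n\}$ and order $\Omega$ totally by $\mathrm{val}(V')=\sum_{v\in V'}2^v$. Put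
$$\varepsilon=\frac1{2\Lambda},\qquad\delta=\frac\varepsilon k .$$
Maintain weights $\mu:\mathcal C\to\mathbb N$, initially all $1$, and write $\mu(\cdot)$ also for sums. Let
$$\mathrm{dist}(v,w)=\mu\{T\in\mathcal C:[v\in X_T]\ne[w\in X_T]\text{ or }[v\in Y_T]\ne[w\in Y_T]\}.$$
Each round does the following.

1. For $v=1,\dots,n$: keep $v$ iff fewer than $k$ kept vertices $w<v$ satisfy $\mathrm{dist}(v,w)\le\delta\mu(\mathcal C)$. Let $K$ be the set of kept vertices.
2. Among all $V'\subseteq K$ with $|V'|\le k$ whose violated constraints have total weight at most $\varepsilon\mu(\mathcal C)$, take the one of minimum $\mathrm{val}$. If there is none, answer NO.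
3. If $V'$ violates nothing, answer YES. Otherwise double the weight of every violated constraint.

If more than $6\Lambda\lceil\log_2M\rceil$ rounds ended by doubling, answer NO.

*Proof of Theorem A.* YES is answered only with a set satisfying all constraints, which is a solution by Lemma 1. Suppose solutions of size at most $k$ exist, and let $D^*$ be the one of minimum $\mathrm{val}$. We must show that the answer is YES.

**Step 1: item 2 never fails, and it yields $\mathrm{val}(V')\le\mathrm{val}(D^*)$.** We transfer $D^*$ into $K$. A vertex $d\in D^*\setminus K$ was not kept, so there are at least $k$ kept vertices $w<d$ with $\mathrm{dist}(d,w)\le\delta\mu(\mathcal C)$. Put $\phi(d)=d$ for $d\in D^*\cap K$. For the other $d\in D^*$, one after another, let $\phi(d)$ be such a $w$ that has not yet been used as a value; at most $|D^*|-1\le k-1$ vertices are blocked. So $\phi:D^*\to K$ is injective with $\phi(d)\le d$ and $\mathrm{dist}(d,\phi(d))\le\delta\mu(\mathcal C)$.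

Take a constraint $T$ for which no $d\in D^*$ differs from $\phi(d)$ in membership in $X_T$ or $Y_T$. Then $\phi(D^*)$ and $D^*$ meet each of $X_T$, $Y_T$, $X_T\cup Y_T$ in equally many vertices, so $\phi(D^*)$ satisfies $T$. The remaining constraints have total weight at most $k\delta\mu(\mathcal C)=\varepsilon\mu(\mathcal C)$. So $\phi(D^*)$ is a candidate in item 2, and $\mathrm{val}(V')\le\mathrm{val}(\phi(D^*))\le\mathrm{val}(D^*)$.

**Step 2: there are at most $6\Lambda\ln M$ doubling rounds.** Let $\Omega'=\{V'\in\Omega:\mathrm{val}(V')<\mathrm{val}(D^*)\}$. By choice of $D^*$, $\mathcal C$ is infeasible over $\Omega'$, so by Theorem 7 there is $\mathcal B\subseteq\mathcal C$ with $|\mathcal B|\le\Lambda$ such that every $V'\in\Omega'$ violates a member of $\mathcal B$. If a round ends by doubling, its $V'$ is not a solution, so $V'\ne D^*$, and by Step 1 $V'\in\Omega'$. Hence a member of $\mathcal B$ is doubled.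

Suppose $\theta\ge1$ rounds have ended by doubling. Then $h=|\mathcal B|\ge1$. The members of $\mathcal B$ have weights $2^{a_T}$ with $\sum_{T\in\mathcal B}a_T\ge\theta$, so by convexity
$$\mu(\mathcal B)\ge h\,2^{\theta/h}\ge2^{\theta/\Lambda}.$$
A doubling round increases the total weight by a factor of at most $1+\varepsilon$, so $\mu(\mathcal C)\le M(1+\varepsilon)^\theta\le Me^{\theta/(2\Lambda)}$. From $\mu(\mathcal B)\le\mu(\mathcal C)$ we get $\theta(\ln2-\tfrac12)\le\Lambda\ln M$, and since $\ln2-\frac12>\frac16$, $\theta\le6\Lambda\ln M\le6\Lambda\lceil\log_2M\rceil$. So the stopping rule never answers NO, item 2 never answers NO, and the algorithm answers YES.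

**Step 3: $K$ is small.** This bounds the search in item 2. Join two kept vertices if their distance is at most $\delta\mu(\mathcal C)$. Each kept vertex has fewer than $k$ earlier neighbors, so greedy coloring uses at most $k$ colors, and there are $q\ge|K|/k$ kept vertices at pairwise distance greater than $\delta\mu(\mathcal C)$. Let $q\ge2$. Draw $s=\lceil2\ln q/\delta\rceil$ constraints independently with probability proportional to $\mu$. (The drawing belongs to the analysis; the algorithm is deterministic.) A given pair of the $q$ vertices is not separated with probability at most $(1-\delta)^s\le e^{-\delta s}\le q^{-2}$. There are fewer than $q^2$ pairs, so some outcome separates all of them. Thus the $q$ vertices have distinct membership traces, in the $X_T$'s and $Y_T$'s together, on at most $s$ constraints. By Corollary 5 and the Sauer–Shelah lemma there are at most $(s+1)^{\gamma+1}$ traces in the $X_T$'s and equally many in the $Y_T$'s, so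
$$q\le(s+1)^a,\qquad a=2(\gamma+1).$$
Since $\delta\le1$, $s+1\le(2\ln q+2)/\delta$. Write $L=\ln q$ and use the tangent bound $\ln z\le\frac z{4a}+\ln(4a)-1$ with $z=2L+2$:
$$L\le a\ln\tfrac1\delta+a\ln(2L+2)\le a\ln\tfrac1\delta+\tfrac L2+\tfrac12+a\ln(4a)-a .$$
As $a\ge\frac12$, this gives $L\le2a\ln\frac{4a}\delta$. With $\frac1\delta=2k\Lambda$,
$$|K|\le kq\le k\bigl(16(\gamma+1)k\Lambda\bigr)^{4(\gamma+1)}=2^{O(\gamma^2k^2\log(k+1))},$$
where the last equality uses $\log\Lambda=O(\gamma k^2\log(k+1))$. If $q\le 1$, then $|K|\le k$ and the bound holds as well.

**Step 4: running time.** A round inspects at most $(|K|+1)^k=2^{O(\gamma^2k^3\log(k+1))}$ sets, each in time polynomial in $M$, $n$ and the bit length of the weights, which is $O(\Lambda\log M+1)$. The tests against $\varepsilon\mu(\mathcal C)$ and $\delta\mu(\mathcal C)$ are integer comparisons after multiplying by $2\Lambda$ or $2k\Lambda$. There are $O(\Lambda\log M+1)$ rounds. With $M\le1+2^{\gamma+1}n^2$, the total is $2^{O(\gamma^2k^3\log(k+1))}n^{O(1)}$. $\blacksquare$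

## 8. Several bicliques, vertex weights, undeletable vertices

*Proof of Theorem B.* We go through the argument and change what has to be changed.

**Step 1: constraints.** This step makes several bicliques into one system. A constraint is now $(T,h)$ with $T=(X_T,Y_T)$ a maximal pair and $h\in\{1,\dots,\ell\}$, with thresholds formed by (2) with $(i_h,j_h)$; $\mathcal C$ consists of those with all thresholds at least $1$, and $M=|\mathcal C|\le\ell(1+2^{\gamma+1}n^2)$. Lemma 1 was proved for all $i,j\ge0$ without $i\le j$, so a set satisfies all of $\mathcal C$ iff deleting it destroys all $K_{i_h,j_h}$. Now $\Omega$ is the set of subsets of $V\setminus F$ of size at most $k$. If $k=0$ or $\mathcal C=\emptyset$, then $\emptyset$ is the answer if $\mathcal C=\emptyset$, and otherwise none exists, since $\emptyset$ violates every constraint in $\mathcal C$. Let $k\ge1$ and $\mathcal C\ne\emptyset$.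

**Step 2: Theorem 7 holds with $\ell\Lambda$ in place of $\Lambda$.** A minimal infeasible subfamily with more than $\ell\Lambda$ members has more than $\Lambda$ members with a common $h$; their maximal pairs are distinct, as $h$ is common. For each of them there is a set in $\Omega'$ violating it and satisfying all other members. From here Steps 1 to 8 of the proof of Theorem 7 apply to these members with $i=i_h$, $j=j_h$. They use only that these sets have at most $k$ vertices, that the thresholds are at least $1$, that $|X_x|=t_X(x)+i_h-1$ and $|Y_x|=t_Y(x)+j_h-1$ with the same $h$ for all $x$, and the structure of maximal pairs.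

**Step 3: the VC bounds are unchanged.** Membership of $v$ in the $X$- or $Y$-set of $(T,h)$ depends only on $T$. So two constraints with the same $T$ are never both in a shattered set, and a shattered set gives a shattered set of maximal pairs of the same size. By Corollary 5 both systems have VC-dimension at most $\gamma+1$.

**Step 4: the algorithm.** The order on $\Omega$ must now see the weights. Number the vertices of $V\setminus F$ in order of non-decreasing $\omega$, process only these in item 1, and order $\Omega$ lexicographically by $(\omega(V'),\mathrm{val}(V'))$; item 2 takes the first candidate in this order. Put $\varepsilon=\frac1{2\ell\Lambda}$, $\delta=\varepsilon/k$, and stop with "none exists" after more than $6\ell\Lambda\lceil\log_2M\rceil$ doubling rounds, or when item 2 finds no candidate. Instead of answering YES, return $V'$.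

**Step 5: correctness.** A returned set is a solution. Suppose solutions exist and let $D^*$ be the first one in the order. Define $\phi:D^*\to K$ as before. Since $\phi(d)\le d$ implies $\omega(\phi(d))\le\omega(d)$, both $\omega(\phi(D^*))\le\omega(D^*)$ and $\mathrm{val}(\phi(D^*))\le\mathrm{val}(D^*)$, so $\phi(D^*)$ is not after $D^*$. Its violated weight is at most $k\delta\mu(\mathcal C)=\varepsilon\mu(\mathcal C)$ by the same counting. So item 2 always succeeds with a set $V'$ not after $D^*$. Apply Step 2 to $\Omega'=\{V'\in\Omega:V'\text{ before }D^*\}$: there is $\mathcal B$ with $|\mathcal B|\le\ell\Lambda$, and every doubling round doubles a member of $\mathcal B$. As before, $\theta\ge1$ doubling rounds give $2^{\theta/(\ell\Lambda)}\le\mu(\mathcal C)\le Me^{\theta/(2\ell\Lambda)}$, so $\theta\le6\ell\Lambda\ln M$. So the algorithm returns a solution that is not after $D^*$. This is $D^*$ itself, a minimum-weight solution.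

**Step 6: time.** Step 3 of Section 7, with $\frac1\delta=2k\ell\Lambda$, gives $|K|\le k\bigl(16(\gamma+1)k\ell\Lambda\bigr)^{4(\gamma+1)}$, which is bounded in $\gamma,k,\ell$. There are $O(\ell\Lambda\log M+1)$ rounds, each inspecting at most $(|K|+1)^k$ sets in time polynomial in $M$, $n$, the bit length $O(\ell\Lambda\log M+1)$ of the weights $\mu$, and the encoding length of $\omega$. With $M\le\ell(1+2^{\gamma+1}n^2)$ this is $f(\gamma,k,\ell)\,n^{O(1)}$ times a polynomial in the encoding length of $\omega$. $\blacksquare$

## 9. Hardness for each parameter alone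

*Proof of Proposition C.*

**Step 1: constant $\gamma$.** We find a hard case with small closure. For $i=j=1$ the task is to destroy all edges, that is, Vertex Cover, which is NP-hard on graphs of maximum degree $3$ (Garey, Johnson, Stockmeyer 1976). There $\mathrm{cl}(v)\le\deg(v)\le3$ in every induced subgraph, so $\gamma\le4$.

**Step 2: parameter $k$ alone.** We reduce from Hitting Set: given $(U,\mathcal S,k)$, is there a set of at most $k$ elements of $U$ meeting all $S\in\mathcal S$? This is W[2]-hard for $k$. We may assume that $\mathcal S\ne\emptyset$, that all $S\in\mathcal S$ are nonempty, and that $k<|U|$ (otherwise $U$ itself is a hitting set).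

Take a vertex for each $u\in U$, and for each $S\in\mathcal S$ and $c\in\{1,\dots,k+1\}$ a vertex $(S,c)$ adjacent to all $u\in S$. Let $r=\max(|U|,(k+1)|\mathcal S|)$ and attach $r+1-|S|\ge1$ leaves to each $(S,c)$. Set $i=1$, $j=r+1$; a $K_{1,r+1}$ is present iff some vertex has degree at least $r+1$. The vertices $(S,c)$ have degree exactly $r+1$, a vertex $u$ has degree at most $(k+1)|\mathcal S|\le r$, and leaves have degree $1\le r$.

A hitting set of size at most $k$ is a solution: deleting it lowers the degree of every $(S,c)$ to at most $r$. Conversely, let $V'$ be a solution with $|V'|\le k$, and suppose $V'\cap S=\emptyset$ for some $S$. For each of the $k+1$ values of $c$, the vertex $(S,c)$ is deleted or has lost a neighbor, which must be one of its leaves. So $V'$ meets each of the $k+1$ disjoint sets formed by $(S,c)$ and its leaves, a contradiction. Hence $V'\cap U$ is a hitting set of size at most $k$. The parameter $k$ is unchanged. $\blacksquare$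

So BFVD is FPT for $\gamma+k$, while it is NP-hard for constant $\gamma$ and W[2]-hard for $k$ alone.
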